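\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{question}{Question}

\title{Cohen--Macaulay complexes whose Stanley--Reisner ideals are not set-theoretic complete intersections}


\begin{abstract}
We answer in the negative the question whether the Stanley--Reisner ideal of every Cohen--Macaulay simplicial complex is a set-theoretic complete intersection. A single $2$-dimensional Cohen--Macaulay complex and a single $3$-dimensional Gorenstein complex, both obtained from the Poincar\'e homology sphere, fail over every field. The obstruction is the fundamental group: Cohen--Macaulayness controls only the homology of the complex and of its links, while being a set-theoretic complete intersection also restricts the fundamental groups of all links of dimension at least $2$. In characteristic $0$ we prove a quantitative version, which bounds the number of equations from below in terms of the connectivity of the links. We obtain counterexamples in every dimension $\ge 2$, and show that in characteristic $0$ their gap between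 arithmetical rank and height is within $1$ of the largest possible.
\end{abstract}

\section{The question and the answer}

\subsection{The question}
Let $X$ be a nonempty finite set of indeterminates, $K$ a field and $R=K[X]$. The \emph{arithmetical rank} $\operatorname{ara}I$ of an ideal $I\subset R$ is the least $s\ge 0$ for which there are $a_1,\dots,a_s\in R$ with $\sqrt I=\sqrt{(a_1,\dots,a_s)}$; for $s=0$ the ideal on the right is $\sqrt{(0)}=(0)$, so $\operatorname{ara}(0)=0$. Over an algebraically closed field it is the least number of polynomial equations that cut out the zero set of $I$. For a proper ideal one always has $\operatorname{height}I\le\operatorname{ara}I$, and $I$ is called a \emph{set-theoretic complete intersection} if equality holds.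

A \emph{simplicial complex} $\Delta$ on $X$ is a set of subsets of $X$, called \emph{faces}, that contains $\{x\}$ for every $x\in X$ and contains every subset of each of its members. Its dimension is $\dim\Delta=\max_{F\in\Delta}|F|-1$. The maximal faces are the \emph{facets}, and $\Delta$ is \emph{pure} if they all have the same cardinality. The \emph{Stanley--Reisner ideal} $I_\Delta\subset K[X]$ is generated by all monomials whose support is not a face. Its zero set is the union of the coordinate subspaces $K^F$, $F\in\Delta$, and
\[
\operatorname{height}I_\Delta=|X|-\dim\Delta-1 .
\]
The complex $\Delta$ is called \emph{Cohen--Macaulay} (respectively \emph{Gorenstein}) if the ring $K[X]/I_\Delta$ is Cohen--Macaulay (respectively Gorenstein) for every field $K$. Cohen--Macaulay complexes are pure. Barile \cite{Barile} states the following question as open.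

\begin{question}
Is $\operatorname{ara}I_\Delta=\operatorname{height}I_\Delta$ for every Cohen--Macaulay simplicial complex $\Delta$ and every field $K$?
\end{question}

\subsection{What one would guess}
If $\Delta$ consists of $n$ points, then $I_\Delta$ is generated by the $\binom n2$ products $x_ix_j$ and has height $n-1$. Yet $n-1$ equations suffice, namely the vanishing of the elementary symmetric polynomials $e_2,\dots,e_n$: if they vanish at a point, then $\prod_i(t-x_i)=t^{n}-e_1t^{n-1}$ there, so at most one coordinate is nonzero. For the $n$-cycle $C_n$, with facets $\{x_i,x_{i+1}\}$ (indices mod $n$), the ideal is the complete intersection $(x_1x_2x_3)$ for $n=3$ and $(x_1x_3,x_2x_4)$ for $n=4$, and the answer is also known to be affirmative for $n=5$; see \cite{Barile}.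

Some hypothesis on $\Delta$ is certainly needed. Take the complex with facets $\{1,2\}$ and $\{3,4\}$: two planes in $4$-space that meet only in the origin. The height is $2$, but in characteristic $0$ two equations do not suffice (Theorem~\ref{thm:conn}, with $F=\emptyset$), because a zero set cut out by two equations near the origin of $4$-space stays connected there when the origin is removed. A Cohen--Macaulay complex of positive dimension is connected, so this obstruction disappears under the hypothesis of the question, and one may hope that the answer is yes.

The answer is no. Cohen--Macaulayness is a condition on the \emph{homology} of links, by Reisner's criterion (recalled in Section~\ref{sec:prelim}). Consider now, over $\mathbb C$, the intersection $\Lambda$ of the zero set of $I_\Delta$ with a small sphere about the origin. The map $(z_x)\mapsto(|z_x|)$ retracts $\Lambda$ onto a copy of the geometric realization $|\Delta|$. If few equations define the zero set, then $\Lambda$ should be highly connected, and the retract $|\Delta|$ inherits this: it should be highly connected in the sense of \emph{homotopy}. So a triangulated manifold with the homology of a sphere but a nontrivial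 fundamental group is a candidate counterexample. The candidate works, and a finite fundamental group makes it work over every field.

\subsection{Results}
For $F\in\Delta$ the \emph{link} is $\operatorname{lk}F=\{H\subset X\setminus F: H\cup F\in\Delta\}$, so $\operatorname{lk}\emptyset=\Delta$. A space is $k$-connected, for $k\ge0$, if it is nonempty and $\pi_i$ vanishes for $i\le k$; ``$(-1)$-connected'' means nonempty, and ``$k$-connected'' is no condition if $k\le-2$.

\begin{theorem}\label{thm:main}
Let $P=SU(2)/2I$ be the Poincar\'e homology $3$-sphere, where $2I$ is the binary icosahedral group, which is perfect of order $120$. Let $\Gamma$ be a finite triangulation of $P$ and $\Sigma$ its $2$-skeleton. Then $\Gamma$ is a $3$-dimensional Gorenstein complex, $\Sigma$ is a $2$-dimensional Cohen--Macaulay complex, and for every field $K$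
\[
\operatorname{ara}I_\Gamma>\operatorname{height}I_\Gamma,\qquad
\operatorname{ara}I_\Sigma>\operatorname{height}I_\Sigma .
\]
\end{theorem}

\begin{theorem}\label{thm:pi1}
Let $\Delta$ be a Cohen--Macaulay complex and suppose that $I_\Delta\subset K[X]$ is a set-theoretic complete intersection for some field $K$. Then for every $F\in\Delta$ with $\dim\operatorname{lk}F\ge2$ the group $\pi_1(|\operatorname{lk}F|)$ has no proper subgroup of finite index.
\end{theorem}

\begin{theorem}\label{thm:conn}
Let $\operatorname{char}K=0$, let $\Delta$ be any simplicial complex on $X$, put $s=\operatorname{ara}I_\Delta$, and let $F\in\Delta$. Then $|\operatorname{lk}F|$ is $(|X|-|F|-s-2)$-connected. In particular: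
\begin{itemize}
\item[(i)] if $I_\Delta$ is a set-theoretic complete intersection, then every $|\operatorname{lk}F|$ is $(\dim\Delta-|F|-1)$-connected, that is, $\Delta$ is homotopy Cohen--Macaulay;
\item[(ii)] if $|\Delta|$ is connected but not simply connected, then $\operatorname{ara}I_\Delta\ge|X|-2$.
\end{itemize}
\end{theorem}

Here $\Delta$ is \emph{homotopy Cohen--Macaulay} if every $|\operatorname{lk}F|$ is $(\dim\operatorname{lk}F-1)$-connected. This follows from the condition displayed in (i), because $\dim\operatorname{lk}F\le\dim\Delta-|F|$. Conversely, by the Hurewicz theorem and Reisner's criterion a homotopy Cohen--Macaulay complex is Cohen--Macaulay, hence pure, so that $\dim\operatorname{lk}F=\dim\Delta-|F|$ and the two conditions agree.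

\begin{theorem}\label{thm:range}
\begin{itemize}
\item[(a)] If $\dim\Delta=0$, then $\operatorname{ara}I_\Delta=\operatorname{height}I_\Delta$ over every field.
\item[(b)] For each $e\ge2$ there is a Cohen--Macaulay complex of dimension $e$, Gorenstein if $e\ge3$, which is not a set-theoretic complete intersection over any field, and which satisfies $\operatorname{ara}I_\Delta-\operatorname{height}I_\Delta\ge e-1$ over every field of characteristic $0$.
\item[(c)] For every $\Delta$ and every $K$ one has $\operatorname{ara}I_\Delta\le|X|-1$, that is, $\operatorname{ara}I_\Delta-\operatorname{height}I_\Delta\le\dim\Delta$.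
\end{itemize}
\end{theorem}

In (b), and below, we say that a complex is a set-theoretic complete intersection if its Stanley--Reisner ideal is. Thus equality of arithmetical rank and height holds in dimension $0$ and fails for suitable Cohen--Macaulay complexes in every dimension $\ge2$. The general one-dimensional case is not decided here; \cite{Barile} states that the question is unsolved even for the cycles $C_n$. A pure one-dimensional complex is Cohen--Macaulay if and only if its graph is connected. For such a complex no link has dimension $\ge2$, so Theorem~\ref{thm:pi1} is vacuous, and the condition in (i) of Theorem~\ref{thm:conn} holds automatically.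

Section~\ref{sec:prelim} collects the combinatorics and checks that $\Gamma$ and $\Sigma$ satisfy the hypotheses. Section~\ref{sec:triangle} carries out the main construction by hand for a triangle. Section~\ref{sec:etale} proves Theorems~\ref{thm:pi1} and~\ref{thm:main}, Section~\ref{sec:morse} proves Theorem~\ref{thm:conn}, and Section~\ref{sec:range} proves Theorem~\ref{thm:range}.

\section{Complexes, links and homology spheres}\label{sec:prelim}

\subsection{Slices}
A link need not use all the variables in $X\setminus F$. We therefore call a nonempty family $L$ of subsets of a finite set $Y$, closed under subsets, a \emph{complex on $Y$}, and allow elements $y\in Y$ with $\{y\}\notin L$. Put $\dim L=\max_{H\in L}|H|-1$, so that $\dim\{\emptyset\}=-1$. Links $\operatorname{lk}F$ are viewed as complexes on $X\setminus F$. Write $x_H=\prod_{y\in H}x_y$ and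
\[
J_L=(x_H: H\subset Y,\ H\notin L)\subset K[Y],\qquad P_H=(x_y: y\in Y\setminus H).
\]
Then $J_\Delta=I_\Delta$, and
\begin{equation}\label{eq:components}
J_L=\bigcap_{H\text{ facet of }L}P_H .
\end{equation}
Indeed both sides are monomial ideals, and a monomial lies outside either side exactly when its support lies in some facet of $L$. In particular $J_L$ is radical, and a point is a zero of $J_L$ if and only if its support belongs to $L$.

We abbreviate an ideal $(b_1,\dots,b_s)$ to $(b)$. Since $J_L$ is radical and $K[Y]$ is noetherian,
\begin{equation}\label{eq:powers}
J_L=\sqrt{(b)}\iff J_L^k\subset(b)\subset J_L\ \text{ for some }k\ge1 .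
\end{equation}
The right-hand condition consists of finitely many polynomial identities, so it can be transported along ring homomorphisms. The first use of this is that equations for $\Delta$ give equations for its links, without increasing their number.

\begin{lemma}\label{lem:slice}
Let $a_1,\dots,a_s\in K[X]$ with $\sqrt{(a_1,\dots,a_s)}=I_\Delta$, let $F\in\Delta$, and let $\bar a_i\in K[X\setminus F]$ be obtained from $a_i$ by putting $x_v=1$ for all $v\in F$. Then $\sqrt{(\bar a_1,\dots,\bar a_s)}=J_{\operatorname{lk}F}$.
\end{lemma}

\begin{proof}
The substitution is a surjection $K[X]\to K[X\setminus F]$, and it maps $I_\Delta$ onto the ideal generated by the monomials $x_{G\setminus F}$ with $G\notin\Delta$. This ideal is $J_{\operatorname{lk}F}$. Indeed, if $G\notin\Delta$, then $(G\setminus F)\cup F\supset G$ is not a face, so $G\setminus F\notin\operatorname{lk}F$. Conversely, if $H\subset X\setminus F$ and $H\notin\operatorname{lk}F$, then $G=H\cup F\notin\Delta$, and $x_{G\setminus F}=x_H$. Hence the inclusions $I_\Delta^k\subset(a)\subset I_\Delta$ are mapped to $J_{\operatorname{lk}F}^k\subset(\bar a)\subset J_{\operatorname{lk}F}$, and \eqref{eq:powers} applies.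
\end{proof}

\subsection{The two criteria}
\emph{Reisner's criterion} says that $K[X]/I_\Delta$ is Cohen--Macaulay if and only if $\tilde H_i(\operatorname{lk}F;K)=0$ for all $F\in\Delta$ and all $i<\dim\operatorname{lk}F$. Suppose moreover that $\Delta$ is not a cone, that is, that no vertex $v$ satisfies $F\cup\{v\}\in\Delta$ for all $F\in\Delta$. Then \emph{Stanley's criterion} \cite[Thm.~5.6.1]{BH} says that $K[X]/I_\Delta$ is Gorenstein if and only if, for every $F\in\Delta$, the space $\tilde H_i(\operatorname{lk}F;K)$ is $K$ for $i=\dim\operatorname{lk}F$ and $0$ otherwise. Here $\{\emptyset\}$ has reduced homology $K$ in degree $-1$ and $0$ in all other degrees. If $\Delta$ is pure, then $\dim\operatorname{lk}F=\dim\Delta-|F|$.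

\begin{lemma}\label{lem:spheres}
Any finite triangulation $\Gamma$ of a closed $e$-manifold with the integral homology of $S^e$ is a Gorenstein complex of dimension $e$.
\end{lemma}

\begin{proof}
Let $\emptyset\ne F\in\Gamma$, and let $x$ be a point in the relative interior of $F$. Then
\[
\tilde H_{i-|F|}(\operatorname{lk}F;\mathbb Z)\cong H_i(|\Gamma|,|\Gamma|\setminus x;\mathbb Z),
\]
and, since $|\Gamma|$ is an $e$-manifold, this is $\mathbb Z$ for $i=e$ and $0$ otherwise. If $F$ is a facet, its link $\{\emptyset\}$ has homology only in degree $-1$, so $|F|=e+1$. Hence $\Gamma$ is pure of dimension $e$, and $\operatorname{lk}F$ has dimension $e-|F|$ and the integral homology of $S^{e-|F|}$. For $F=\emptyset$ this holds by assumption. By universal coefficients it holds over every field. A cone has vanishing reduced homology, so $\Gamma$ is not a cone, and Stanley's criterion applies over every field.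
\end{proof}

\begin{lemma}\label{lem:poincare}
The complex $\Gamma$ of Theorem~\ref{thm:main} is Gorenstein of dimension $3$, the complex $\Sigma$ is Cohen--Macaulay of dimension $2$, and $\pi_1(|\Gamma|)\cong\pi_1(|\Sigma|)\cong 2I$.
\end{lemma}

\begin{proof}
The space $P$ is a closed smooth $3$-manifold, hence triangulable (Cairns, Whitehead). It is orientable, because translations of the connected group $SU(2)$ preserve orientation. Since $SU(2)\cong S^3$ is simply connected, $\pi_1(P)=2I$. As $2I$ is perfect, $H_1(P;\mathbb Z)=0$, and by Poincar\'e duality $H_2(P;\mathbb Z)\cong H^1(P;\mathbb Z)=\operatorname{Hom}(H_1(P;\mathbb Z),\mathbb Z)=0$. So $P$ has the homology of $S^3$, and Lemma~\ref{lem:spheres} gives the claim on $\Gamma$.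

Let $F\in\Sigma$. The faces of $\operatorname{lk}_\Sigma F$ are the $H\in\operatorname{lk}_\Gamma F$ with $|H|\le 3-|F|$, so $\operatorname{lk}_\Sigma F$ is the $(2-|F|)$-skeleton of $\operatorname{lk}_\Gamma F$. The latter has dimension $3-|F|$, so $\dim\operatorname{lk}_\Sigma F=2-|F|$. In degrees $i<2-|F|$ the homology of a $(2-|F|)$-skeleton is that of the whole complex, so $\tilde H_i(\operatorname{lk}_\Sigma F;K)=\tilde H_i(\operatorname{lk}_\Gamma F;K)=0$ for every field $K$. Reisner's criterion applies. Finally, the fundamental group of a complex depends only on its $2$-skeleton.
\end{proof}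

\section{The construction for a triangle}\label{sec:triangle}

Over a general field there is no sphere around the origin, and we work with the punctured spectrum of a complete local ring, that is, its spectrum without the closed point. Its finite \'etale covers play the role of finite covering spaces. The point is that a finite covering of $|L|$ produces such a cover; here is the smallest example.

\begin{example}\label{ex:triangle}
Let $L=C_3$ be the boundary of a triangle. The hexagon $C_6$, with vertices $1,\dots,6$ in cyclic order, is a connected double covering of it by $i\mapsto i\bmod 3$. Put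
\[
\bar A=K[[x_1,x_2,x_3]]/(x_1x_2x_3),\qquad
C=K[[y_1,\dots,y_6]]/(y_iy_j: i\ne j,\ \{i,j\}\notin C_6),
\]
and send $x_i\mapsto y_i+y_{i+3}$. This defines a homomorphism $\bar A\to C$: the image of $x_1x_2x_3$ is a sum of products of three distinct $y$'s, and among any three vertices of a hexagon two are not adjacent. Since $y_iy_{i+3}=0$, we have $y_i^2=x_iy_i$ and $y_{i+3}^2=x_iy_{i+3}$ for $i=1,2,3$. So all $y_j^2$ vanish in $C/(x_1,x_2,x_3)C$, which is therefore finite-dimensional over $K$. As $\bar A$ and $C$ are complete local rings, $C$ is finite over $\bar A$, and only the closed point of $\operatorname{Spec}C$ lies over the closed point.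

Now invert $x_1=y_1+y_4$. As $y_1y_4=0$, the elements $y_1/x_1$ and $y_4/x_1$ are complementary idempotents, so the part of $\operatorname{Spec}C$ over $D(x_1)$ is the disjoint union of $D(y_1)$ and $D(y_4)$. On $D(y_1)$ the variables $y_3,y_4,y_5$ vanish, and what remains is
\[
\bigl(K[[y_1,y_2,y_6]]/(y_2y_6)\bigr)_{y_1}
\quad\text{over}\quad
\bigl(K[[x_1,x_2,x_3]]/(x_2x_3)\bigr)_{x_1},
\]
with $x_1\mapsto y_1$, $x_2\mapsto y_2$, $x_3\mapsto y_6$, an isomorphism. By rotation the same holds for the other vertices. Hence the punctured spectrum $W$ of $C$ is a finite \'etale cover of degree $2$ of the punctured spectrum of $\bar A$: over $D(x_i)$ it consists of two copies of $D(x_i)$. It is connected, because its irreducible components are six punctured planes (the punctured spectra of the rings $K[[y_i,y_{i+1}]]$), one for each edge of the hexagon, and consecutive ones share a punctured line. A section of $W$ would have an open and closed image of degree $1$; so there is none.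
\end{example}

Two features of the example recur. The open set $D(x_v)$ sees only the faces containing $v$, over which a covering is trivial; all the information sits in the gluing. And the dimension matters: $\bar A$ is a complete intersection of dimension $2$ whose punctured spectrum has a connected \'etale cover of degree $2$ without a section, for every field $K$. If $K$ is algebraically closed, the purity theorem below forbids this in dimension $\ge3$. This is why Theorem~\ref{thm:pi1} requires links of dimension $\ge2$; without the requirement it would be false for $C_3$ with $F=\emptyset$, where $\pi_1=\mathbb Z$.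

\section{The obstruction over an arbitrary field}\label{sec:etale}

The idea is as follows. If $J_L$ is the radical of an ideal generated by as many elements as its height, then these elements define a complete intersection, and if its dimension is at least $3$, purity says that its punctured spectrum has no nontrivial finite \'etale covers. But a nontrivial finite covering of $|L|$ produces one, as in the example.

A \emph{finite \'etale cover} of a scheme $U$ is a finite \'etale morphism $W\to U$; its degree is locally constant on $U$. We use three facts.
\begin{itemize}
\item[(E1)] \emph{Purity} (Grothendieck, \cite[Exp.~X, Thm.~3.4(ii)]{SGA2}). If a noetherian local ring $A$ is a complete intersection of dimension $\ge3$, then restriction from the finite \'etale covers of $\operatorname{Spec}A$ to those of its punctured spectrum is an equivalence of categories.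
\item[(E2)] If $\bar U\subset U$ is a closed subscheme defined by a nilpotent ideal, then base change is an equivalence between the finite \'etale covers of $U$ and those of $\bar U$ \cite[Exp.~I, Thm.~8.3]{SGA1}.
\item[(E3)] If $A$ is a complete local ring with algebraically closed residue field, then every finite \'etale cover of $\operatorname{Spec}A$ is a disjoint union of copies of $\operatorname{Spec}A$.
\end{itemize}
Below, $B$ is a power series ring. The ring $B/J_LB$ is in general not a complete intersection, and $B/(b)B$ is in general not reduced. Fact (E2) lets us use whichever of the two is convenient: purity for $B/(b)B$, the combinatorics of $L$ for $B/J_LB$.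

\begin{proposition}\label{prop:etale}
Let $L$ be a complex on $Y$ with $e=\dim L\ge2$ and $|L|$ connected, and suppose that $|L|$ has a connected covering $p:E\to|L|$ of finite degree $m>1$. Then for every field $K$ the ideal $J_L\subset K[Y]$ is not the radical of an ideal generated by $s=|Y|-e-1$ elements.
\end{proposition}

\begin{proof}
Suppose that $J_L=\sqrt{(b_1,\dots,b_s)}$, so that $J_L^k\subset(b)\subset J_L$ for some $k$. These inclusions persist when $K$ is replaced by an algebraic closure, and then when $K[Y]$ is replaced by $B=K[[Y]]$. So let $K$ be algebraically closed, and put
\[
A=B/(b)B,\qquad \bar A=B/J_LB .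
\]
As $\emptyset\in L$, the ideal $J_LB$ lies in the maximal ideal. Hence $A$ and $\bar A$ are complete local rings with residue field $K$, and $A\to\bar A$ is surjective with nilpotent kernel.

\emph{Step 1: $A$ is a complete intersection of dimension $\ge3$.} By \eqref{eq:components} we have $\prod_HP_H\subset J_L\subset P_{H'}$ for every facet $H'$ of $L$, where $H$ runs over the facets. The ideals $P_HB$ are prime and, for distinct facets, incomparable. So the irreducible components of $\operatorname{Spec}\bar A$ are the sets $V(P_H)=\operatorname{Spec}K[[H]]$, of dimension $|H|$. Hence $\dim A=\dim\bar A=e+1=\dim B-s$. As $B$ is regular, hence Cohen--Macaulay, the $s$ elements $b_i$ of its maximal ideal form a $B$-regular sequence. So $A$ is a complete intersection of dimension $e+1\ge3$. This is where both the exact number $s$ and the condition $e\ge2$ are used.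

\emph{Step 2: finite \'etale covers of the punctured spectrum $\bar U$ of $\bar A$ are trivial.} Let $U$ be the punctured spectrum of $A$. By (E1) each finite \'etale cover of $U$ extends to $\operatorname{Spec}A$, so by (E3) it is a disjoint union of copies of $U$. By (E2) each finite \'etale cover of $\bar U$ is a disjoint union of copies of $\bar U$. In particular, if its degree is a positive constant, it has a section.

\emph{Step 3: a cover $W$ of $\bar U$ built from $p$.} Let $Y_0$ be the set of vertices of $L$. For $v\in Y_0$ put $E_v=p^{-1}(v)$, a set with $m$ elements. For an edge $\{v,w\}\in L$ let $\tau_{wv}:E_v\to E_w$ be the bijection given by lifting the edge from $v$ to $w$. Then $\tau_{vw}=\tau_{wv}^{-1}$, and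
\begin{equation}\label{eq:cocycle}
\tau_{wv}\tau_{vu}=\tau_{wu}\qquad\text{if }\{u,v,w\}\in L\text{ is a triangle},
\end{equation}
because inside the triangle the edge path from $u$ via $v$ to $w$ is homotopic, with fixed end points, to the edge from $u$ to $w$.

For $y\in Y\setminus Y_0$ we have $x_y\in J_L$. Hence the open sets $D(x_v)$, $v\in Y_0$, cover $\bar U$. Since $x_H=0$ in $\bar A$ for $H\notin L$, the intersection $D(x_v)\cap D(x_w)=D(x_vx_w)$ is empty unless $\{v,w\}\in L$, and $D(x_ux_vx_w)$ is empty unless $\{u,v,w\}\in L$. So we can glue the schemes $D(x_v)\times E_v$ (that is, $m$ copies of $D(x_v)$ indexed by $E_v$) along the sets $D(x_vx_w)$ by $\mathrm{id}\times\tau_{wv}$. The compatibility on triple overlaps is \eqref{eq:cocycle}. The result is a finite \'etale cover $W\to\bar U$ of degree $m$, and by Step~2 it has a section $\sigma$.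

\emph{Step 4: $W$ has no section.} Over $D(x_v)$ the section is a locally constant map $D(x_v)\to E_v$. The irreducible components of $D(x_v)$ are the sets $V(P_H)\cap D(x_v)$ with $v\in H$, and all of them contain the prime $(x_y:y\ne v)$. So $D(x_v)$ is connected, and $\sigma$ is given there by one element $\varepsilon_v\in E_v$. If $\{v,w\}\in L$ is an edge, then $D(x_vx_w)$ is nonempty, since it contains the prime $(x_y:y\ne v,w)$; hence $\tau_{wv}(\varepsilon_v)=\varepsilon_w$. Fix a vertex $v_0$. The lift, starting at $\varepsilon_{v_0}$, of a closed edge path at $v_0$ passes over each vertex $v$ of the path through $\varepsilon_v$, so it ends at $\varepsilon_{v_0}$. Every loop at $v_0$ is homotopic to an edge path, so $\pi_1(|L|,v_0)$ fixes $\varepsilon_{v_0}$. But $E$ is connected, so $\pi_1(|L|,v_0)$ acts transitively on $E_{v_0}$, which has $m>1$ elements. This is a contradiction.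
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pi1}]
Let $I_\Delta=\sqrt{(a_1,\dots,a_s)}$ with $s=\operatorname{height}I_\Delta=|X|-\dim\Delta-1$, and let $F\in\Delta$ with $e:=\dim\operatorname{lk}F\ge2$. Cohen--Macaulayness is used twice. First, $\Delta$ is pure, so $e=\dim\Delta-|F|$ and therefore $s=|X\setminus F|-e-1$. Second, Reisner's criterion for $F$ gives $\tilde H_0(\operatorname{lk}F;K)=0$, so $|\operatorname{lk}F|$ is connected. By Lemma~\ref{lem:slice}, $J_{\operatorname{lk}F}$ is the radical of an ideal generated by $s$ elements. A proper subgroup of finite index in $\pi_1(|\operatorname{lk}F|)$ would give a connected covering of finite degree $>1$, contradicting Proposition~\ref{prop:etale}.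
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:poincare}, $\Gamma$ is Gorenstein, hence Cohen--Macaulay, of dimension $3$, and $\Sigma$ is Cohen--Macaulay of dimension $2$. Both have fundamental group $2I$, in which the trivial subgroup is proper and of finite index. Theorem~\ref{thm:pi1} with $F=\emptyset$ shows that neither ideal is a set-theoretic complete intersection, over any field.
\end{proof}

The group $2I$ enters through two properties: perfectness gives the homology of a sphere, and finiteness gives a finite covering.

\begin{remark}
Simple connectivity of $|\Delta|$ alone would not help. Let $\Delta$ be the suspension of $\Gamma$, with two new vertices $a,b$ and faces $G$, $G\cup\{a\}$, $G\cup\{b\}$ for $G\in\Gamma$. For $G\in\Gamma$ the link $\operatorname{lk}_\Delta G$ is the suspension of $\operatorname{lk}_\Gamma G$, while $\operatorname{lk}_\Delta(G\cup\{a\})=\operatorname{lk}_\Delta(G\cup\{b\})=\operatorname{lk}_\Gamma G$. All these links have the homology of spheres of their dimension, so $\Delta$ is Cohen--Macaulay. Also $|\Delta|$ is simply connected, being the union of two cones over the connected space $|\Gamma|$. But $\operatorname{lk}\{a\}=\Gamma$,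 so by Theorem~\ref{thm:pi1} with $F=\{a\}$ the ideal $I_\Delta$ is not a set-theoretic complete intersection over any field.
\end{remark}

\section{Characteristic zero: equations and connectivity}\label{sec:morse}

The \'etale argument sees only finite quotients of $\pi_1$, and it needs the number of equations to be exactly the height, for otherwise $A$ need not be a complete intersection. In characteristic $0$ both restrictions disappear, because one can do Morse theory on a small sphere in $\mathbb C^N$.

\begin{proposition}\label{prop:morse}
Let $L$ be a complex on $Y$, let $N=|Y|$, and let $b_1,\dots,b_s\in\mathbb C[Y]$ have the common zero set $V=\bigcup_{H\in L}\mathbb C^H\subset\mathbb C^N$. Then $|L|$ is $k$-connected for $k=N-s-2$.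
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:conn} from Proposition~\ref{prop:morse}]
Let $I_\Delta=\sqrt{(a_1,\dots,a_s)}$. The inclusions $I_\Delta^k\subset(a)\subset I_\Delta$ involve finitely many coefficients, so they hold over a subfield of $K$ that is finitely generated over $\mathbb Q$. Such a field embeds in $\mathbb C$. Hence the inclusions hold over $\mathbb C$ for the images of the $a_i$, and the ideal $I_\Delta$ in $\mathbb C[X]$ is the radical of an ideal generated by $s$ elements. By Lemma~\ref{lem:slice}, so is $J_{\operatorname{lk}F}\subset\mathbb C[X\setminus F]$, and the common zeros of the $s$ elements are the points with support in $\operatorname{lk}F$. Proposition~\ref{prop:morse}, with $N=|X|-|F|$, gives the connectivity. For (i), $s=|X|-\dim\Delta-1$ gives $|X|-|F|-s-2=\dim\Delta-|F|-1$. For (ii), take $F=\emptyset$: if $|X|-s-2\ge1$, then $|\Delta|$ would be simply connected; so $s\ge|X|-2$.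
\end{proof}

The rest of this section proves Proposition~\ref{prop:morse}. If $s=0$, then $V=\mathbb C^N$, so $L$ consists of all subsets of $Y$. Then either $N=0$ and $k=-2$, or $|L|$ is a simplex and contractible. So let $s\ge1$, and let $k\ge-1$, since otherwise nothing is claimed. As $0\in V$, Krull's theorem gives $\dim_0V\ge N-s\ge1$, so $V\ne\{0\}$ and $|L|\ne\emptyset$. This settles $k=-1$. From now on $k\ge0$, that is, $N-s\ge2$.

Put $b=(b_1,\dots,b_s)$, $h=|b|^2=\sum|b_i|^2$ and $r=|z|^2$. Let $S$ be the sphere $|z|=\varepsilon$, with $\varepsilon$ to be chosen, and $\Lambda=V\cap S$, the zero set of $h|_S$. The plan is to show that $S$ arises from a small neighborhood $\{h\le\delta\}$ of $\Lambda$ by attaching cells of large dimension only, so that the neighborhood is as highly connected as we need, and then to retract it onto $|L|$.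

\subsection*{Step 1: the sign of the multiplier}
At a critical point $z\in S\setminus V$ of $h|_S$ one has $dh=\mu\,dr$ with $\mu\in\mathbb R$. The curvature of the sphere will help us in Step~2 only if $\mu>0$. \emph{We claim that $\mu>0$ at all these points if $\varepsilon$ is small.}

The set $Z=\{z\notin V: dh(z)=\mu\,dr(z)\text{ for some }\mu\le0\}$ is semialgebraic. Suppose that $0\in\overline Z$. By the curve selection lemma \cite[Prop.~2.5.5]{BCR} there is a continuous semialgebraic curve $\gamma:[0,1)\to\mathbb R^{2N}$ with $\gamma(0)=0$ and $\gamma(t)\in Z$ for $t>0$. For small $t>0$ the curve is $C^1$ and $r\circ\gamma$ is monotone; it vanishes at $0$ and is positive for $t>0$, so it is nondecreasing. Hence, for small $t>0$, $(h\circ\gamma)'=\mu\,(r\circ\gamma)'\le0$ with $\mu\le0$ depending on $t$. As $h\circ\gamma$ is continuous and $h(\gamma(0))=h(0)=0$, we get $h(\gamma(t))\le0$, which contradicts $h>0$ off $V$. So $0\notin\overline Z$, and we fix $\varepsilon>0$ with $S\cap Z=\emptyset$.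

\subsection*{Step 2: the index}
\emph{At every critical point $z\in S\setminus V$ of $h|_S$ the Hessian has index at least $N-s$.}

The reason is clearest for one equation. Then $\log|b|^2$ is pluriharmonic off $V$, so along every complex line in the tangent space its second derivatives in the directions $w$ and $iw$ cancel, while the multiplier term contributes a negative amount. For $s$ equations the cancellation survives on a complex subspace of codimension at most $s-1$.

Put $\psi=\log h$. At $z$ we have $d\psi=\lambda\,dr$ with $\lambda=\mu/h(z)>0$, by Step~1. The Hessian of $\psi|_S$ at $z$ is the restriction to $T_zS$ of the quadratic form $Q$ of second derivatives of $\psi-\lambda r$ at $z$, and it is $1/h(z)$ times the Hessian of $h|_S$, because $z$ is critical. For a real $C^2$ function $f$, the Laplacian of $\zeta\mapsto f(z+\zeta w)$, $\zeta\in\mathbb C$, at $\zeta=0$ is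
\[
\operatorname{Hess}_f(w)+\operatorname{Hess}_f(iw)=4\sum_{j,l}f_{j\bar l}\,w_j\bar w_l .
\]
The sum on the right, the Levi form of $f$, equals $|w|^2$ for $f=r$. For $f=\psi=\log|b|^2$ we use that $b$ is holomorphic: the first derivative of $|b|^2$ in the holomorphic direction $w$ is $\langle db(w),b\rangle$, and its Levi form is $|db(w)|^2$. Hence the Levi form of $\psi$ is
\[
\frac{|b|^2\,|db(w)|^2-|\langle db(w),b\rangle|^2}{|b|^4},
\]
which vanishes if $db(w)\in\mathbb C\,b(z)$. Let $W$ be the complex subspace of all $w$ with $\sum_jw_j\bar z_j=0$ and $db(w)\in\mathbb C\,b(z)$. Since $b(z)\neq0$, the second condition amounts to at most $s-1$ linear equations, so $c:=\dim_{\mathbb C}W\ge N-1-(s-1)=N-s$. Also $W\subset T_zS=\{w:\operatorname{Re}\sum_jw_j\bar z_j=0\}$, and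
\[
Q(w)+Q(iw)=-4\lambda|w|^2<0\qquad\text{for }0\ne w\in W .
\]
If $Q|_W$ had index less than $c$, there would be a real subspace $M\subset W$ of real dimension greater than $c$ with $Q|_M\ge0$. As $\dim_{\mathbb R}W=2c$, the space $M\cap iM$ contains some $w\ne0$. Then $w\in M$ and $-iw\in M$, so $Q(w)+Q(iw)=Q(w)+Q(-iw)\ge0$, a contradiction. So the index of $Q|_{T_zS}$ is at least $c\ge N-s$.

\subsection*{Step 3: a $k$-connected neighborhood of $\Lambda$}
The set $\Lambda$ is compact and semialgebraic, hence triangulable and a Euclidean neighborhood retract: there are an open neighborhood $O$ of $\Lambda$ in $S$ and a retraction $\rho:O\to\Lambda$. Since $h|_S\ge0$ is continuous with zero set $\Lambda$ and $S$ is compact, $T:=\{z\in S:h(z)\le\delta\}$ lies in $O$ for small $\delta>0$. By Sard's theorem we may choose $\delta$ to be a regular value of $g:=h|_S$.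

Next we perturb $g$, away from $T$, to a function that is Morse on $\{g\ge\delta\}$, keeping the bound on the index. The set $C$ of critical points of $g$ in $\{g\ge\delta\}$ is compact and contained in $\{g>\delta\}$. Let $U$ be an open neighborhood of $C$ in $S$ with compact closure in $\{g>\delta\}$, and let $\chi$ be a smooth function on $S$, with compact support in $\{g>\delta\}$, equal to $1$ on $U$. For a linear function $\ell$ on $\mathbb R^{2N}$ consider $g_\ell=g+\chi\ell|_S$.
\begin{itemize}
\item \emph{Critical points.} For almost every $\ell$ the function $g+\ell|_S$ is Morse, by Sard's theorem, hence $g_\ell$ is Morse on $U$. On the compact set $\operatorname{supp}\chi\setminus U$ the differential of $g$ has no zero, so for small $\ell$ the function $g_\ell$ has no critical point there. On $\{g\ge\delta\}\setminus(U\cup\operatorname{supp}\chi)$ it equals $g$ near each point and has no critical point either.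
\item \emph{Index.} For small $\ell$ the critical points of $g_\ell$ in $U$ have index at least $N-s$. Otherwise critical points $z_n\in U$ of $g_{\ell_n}$, with $\ell_n\to0$ and of smaller index, would accumulate at a critical point of $g$ in $\overline U$, hence in $C$. There the Hessian of $g$ is negative definite on a space of dimension $N-s$, by Step~2, and this persists for nearby forms.
\item \emph{Sublevel set.} As $g>\delta$ on the compact set $\operatorname{supp}\chi$, also $g_\ell>\delta$ there for small $\ell$. Then $T=\{g_\ell\le\delta\}$, and $\delta$ is a regular value of $g_\ell$, since $g_\ell=g$ off $\operatorname{supp}\chi$.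
\end{itemize}
Fix an $\ell$ with all these properties.

By Morse theory $S$ is obtained from $T$, up to homotopy, by attaching finitely many cells of dimension $\ge N-s=k+2$. Hence $\pi_i(T)\cong\pi_i(S)$ for $i\le k$. Now $T\supset\Lambda\ne\emptyset$, because $V\ne\{0\}$ is a union of linear subspaces, and $S\cong S^{2N-1}$ is $(2N-2)$-connected with $2N-2\ge k$. So $T$ is $k$-connected.

\subsection*{Step 4: $|L|$ is a retract of $T$}
Rescaling rays identifies $|L|$ with
\[
\Bigl\{t\in\mathbb R_{\ge0}^Y:\ \sum_yt_y^2=\varepsilon^2,\ \operatorname{supp}t\in L\Bigr\}\subset\Lambda .
\]
A point of $\mathbb C^N$ lies in $V$ if and only if its support lies in $L$. The map $(z_y)\mapsto(|z_y|)$ preserves supports and norms, so it is a retraction $\Lambda\to|L|$. Composing it with the retraction $\rho|_T:T\to\Lambda$ makes $|L|$ a retract of the $k$-connected space $T$. A retract of a $k$-connected space is $k$-connected, which proves Proposition~\ref{prop:morse}. \qed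

\section{The range of the gap}\label{sec:range}

\begin{proof}[Proof of Theorem~\ref{thm:range}\textup{(c)} and \textup{(a)}]
Let $n=|X|$ and, for $2\le j\le n$,
\[
g_j=\sum_{G\notin\Delta,\ |G|=j}x_G\ \in I_\Delta .
\]
Let $z$ be a point, over an algebraic closure of $K$, whose support $H$ is not a face. Then $|H|\ge2$, because $\emptyset$ and all singletons are faces. Every $G\ne H$ with $|G|=|H|$ contains an index outside $H$, so $x_G(z)=0$, and $g_{|H|}(z)=x_H(z)\ne0$. Hence the common zeros of $g_2,\dots,g_n$ are exactly those of $I_\Delta$, and the Nullstellensatz gives $I_\Delta=\sqrt{(g_2,\dots,g_n)}$. So $\operatorname{ara}I_\Delta\le n-1=\operatorname{height}I_\Delta+\dim\Delta$, which is (c). If $\dim\Delta=0$, this upper bound is the height, and (a) follows. (In this case the $g_j$ are the elementary symmetric polynomials used in the introduction.)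
\end{proof}

For (b) we need, in each dimension $e\ge3$, a closed manifold with the homology of $S^e$ and fundamental group $2I$. Suspending $\Gamma$ would make the whole complex simply connected; the group $2I$ would survive only in links, where Theorem~\ref{thm:conn} gives a weaker bound. Instead we take the boundary of a thickening of a punctured Poincar\'e sphere.

\begin{lemma}\label{lem:highdim}
For each $e\ge3$ there is a closed smooth $e$-manifold $N_e$ with the integral homology of $S^e$ and $\pi_1(N_e)\cong2I$.
\end{lemma}

\begin{proof}
Put $N_3=P$. For $e\ge4$ write $e=k+2$ with $k\ge2$. Let $M$ be $P$ minus an open ball, so $\partial M=S^2$. Since $S^2$ is simply connected, van Kampen's theorem for $P=M\cup_{S^2}D^3$ gives $\pi_1(M)=\pi_1(P)=2I$. Moreover $\tilde H_*(M;\mathbb Z)=0$. Indeed $M\simeq P\setminus\mathrm{pt}$, and in the exact sequence of the pair $(P,P\setminus\mathrm{pt})$ the only nonzero relative group is $H_3(P,P\setminus\mathrm{pt})\cong\mathbb Z$, onto which $H_3(P)$ maps isomorphically; so $\tilde H_i(M)\cong\tilde H_i(P)=0$ for $i\ne3$, and $H_3(M)=0$. Define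
\[
N_e=(M\times S^{k-1})\cup_{S^2\times S^{k-1}}(S^2\times D^k),
\]
which is the boundary of $M\times D^k$ with corners rounded, a closed smooth manifold of dimension $k+2=e$.

\emph{Homology.} Consider the map
\[
H_i(S^2\times S^{k-1})\to H_i(M\times S^{k-1})\oplus H_i(S^2\times D^k)\cong H_i(S^{k-1})\oplus H_i(S^2)
\]
of the Mayer--Vietoris sequence. The isomorphism holds because $M$ is acyclic and $D^k$ is contractible, and up to sign the components of the map are induced by the two projections. By K\"unneth $H_*(S^2\times S^{k-1})$ is free on classes of degrees $0,2,k-1,k+1$, and the classes of degrees $2$ and $k-1$ are those of the factors. So the map is an isomorphism for $1\le i\le k$. In degree $k+1\ge3$ it is $\mathbb Z\to0$. In degree $0$ it is the injection $\mathbb Z\to\mathbb Z\oplus\mathbb Z$ with cokernel $\mathbb Z$. Reading off the sequence, $H_0(N_e)=\mathbb Z$, $H_i(N_e)=0$ for $1\le i\le k+1$, and $H_{k+2}(N_e)=\mathbb Z$. (For $k=2$ the degree-$0$ and degree-$1$ statements include the summand $H_1(S^1)$; the same count applies.)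

\emph{Fundamental group.} Since $\pi_1(S^2\times S^{k-1})=\pi_1(S^{k-1})$, van Kampen's theorem gives
\[
\pi_1(N_e)=\bigl(2I\times\pi_1(S^{k-1})\bigr)*_{\pi_1(S^{k-1})}1=2I.
\]
(For $k=2$ the factor $\pi_1(S^1)=\mathbb Z$ is killed by the disk; for $k\ge3$ it is trivial.)
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}\textup{(b)}]
For $e=2$ take $\Sigma$. For $e\ge3$ let $\Gamma_e$ be a finite triangulation of $N_e$ (Cairns, Whitehead), which is Gorenstein of dimension $e$ by Lemma~\ref{lem:spheres}. These complexes are Cohen--Macaulay with fundamental group $2I$, so by Theorem~\ref{thm:pi1} with $F=\emptyset$ none of them is a set-theoretic complete intersection over any field. They are connected and not simply connected, so in characteristic $0$ Theorem~\ref{thm:conn}(ii) gives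
\[
\operatorname{ara}I_\Delta\ge|X|-2=(|X|-e-1)+(e-1)=\operatorname{height}I_\Delta+(e-1).\qedhere
\]
\end{proof}

\begin{remark}
Combined with (c), the complexes in (b) satisfy $|X|-2\le\operatorname{ara}I_\Delta\le|X|-1$ in characteristic $0$. So the gap $e-1$ obtained there is within $1$ of the largest gap possible for any complex of dimension $e$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Barile} Margherita Barile, \emph{Arithmetical ranks of Stanley--Reisner ideals via linear algebra}, arXiv:math/0703258 (2007).
\bibitem{BCR} Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.
\bibitem{BH} Bruns and Herzog, \emph{Cohen--Macaulay Rings}.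
\bibitem{SGA1} SGA 1.
\bibitem{SGA2} SGA 2.
\end{thebibliography}

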